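\title{Disjoint directed cycles through prescribed numbers of vertices of large degree}

\begin{abstract}
Let $D$ be a digraph of order $n$ without loops or multiple arcs, and let $W$ be a set of vertices such that $d(x)+d(y)\ge 3n-3$ for all distinct $x,y\in W$, where $d$ is the sum of in-degree and out-degree. We prove that for all integers $n_1,\dots,n_k\ge 2$ with $n_1+\dots+n_k\le |W|$ there are $k$ vertex-disjoint directed cycles in $D$, the $i$-th of which contains exactly $n_i$ vertices of $W$. This confirms a conjecture posed in a paper of Wang, in which every vertex of $W$ has degree at least $(3n-3)/2$. The proof is a weighted count of the arcs at three vertices of an extremal configuration. The degree bound cannot be lowered.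
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs in this paper are finite and strict: there are no loops and no multiple arcs, but both arcs $(x,y)$ and $(y,x)$ may be present. We write $x\to y$ if $(x,y)$ is an arc and $x\not\to y$ if it is not. The \emph{degree} $d(x)=d^+(x)+d^-(x)$ of a vertex $x$ is the number of arcs leaving or entering $x$, so $d(x)\le 2(n-1)$ in a digraph of order $n$. A \emph{directed cycle} is a sequence of $\ell\ge 2$ distinct vertices with $c_1\to c_2\to\dots\to c_\ell\to c_1$; in particular, a pair of opposite arcs is a directed cycle of length $2$. Cycles are \emph{disjoint} if no two of them share a vertex.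

If all degrees equal $2(n-1)$, the vertex set can be cut into parts of arbitrary sizes at least $2$, and each part carries a directed cycle through all its vertices. How far can the degrees drop before this fails? The question has a local form, in which large degree is assumed only on a set $W$ of vertices and one prescribes how many vertices of $W$ each cycle contains. The vertices outside $W$ cannot simply be discarded. For example, $W$ may span no arc at all: then a vertex of $W$ can still have degree $2(n-|W|)$, which is at least $(3n-3)/2$ when $|W|\le (n+3)/4$, and a cycle has to leave $W$ after each of its vertices in $W$. The following conjecture is posed in \cite{Wang}.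

\begin{quote}
\textbf{Conjecture.} \emph{Let $D=(V,A)$ be a digraph of order $n\ge 6$, and let $W\subseteq V$ be such that every vertex of $W$ has degree at least $(3n-3)/2$ in $D$. Then for every partition $|W|=n_1+\dots+n_k$ with $k\ge 2$ and $n_i\ge 3$ for all $i$, there are $k$ disjoint directed cycles $C_1,\dots,C_k$ in $D$ with $|V(C_i)\cap W|=n_i$ for all $i$.}
\end{quote}

We prove the conjecture in a stronger form: an Ore-type condition on degree sums suffices, parts of size $2$ are allowed, and so are $k=1$ and $n_1+\dots+n_k<|W|$.

\begin{theorem}\label{thm:main}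
Let $D=(V,A)$ be a digraph of order $n$, and let $W\subseteq V$ be such that $d(x)+d(y)\ge 3n-3$ for all distinct $x,y\in W$. Let $k\ge 1$, and let $n_1,\dots,n_k\ge 2$ be integers with $n_1+\dots+n_k\le |W|$. Then $D$ contains $k$ disjoint directed cycles $C_1,\dots,C_k$ with $|V(C_i)\cap W|=n_i$ for all $i$.
\end{theorem}

The conjecture is the case in which $d(x)\ge (3n-3)/2$ on $W$, $k\ge 2$, $n_i\ge 3$ and $\sum n_i=|W|$; a cycle with $n_i\ge 3$ vertices in $W$ has length at least $3$, so the convention about cycles of length $2$ plays no role there. Allowing $k=1$ and $\sum n_i<|W|$ is what makes induction on $k$ possible: after one part is dropped, the remaining parts still satisfy the hypotheses of Theorem~\ref{thm:main}, for the same $D$ and $W$.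

The numbers $3n-3$ and $(3n-3)/2$ come from one construction, a digraph that is as dense as possible while falling into two pieces that no directed cycle can join.

\begin{example}\label{ex:sharp}
Let $V$ be the disjoint union of nonempty sets $P$ and $Q$, and take all arcs inside $P$, all arcs inside $Q$, and all arcs from $P$ to $Q$. A vertex of $P$ has degree $2(|P|-1)+|Q|=n+|P|-2$, and a vertex of $Q$ has degree $2(|Q|-1)+|P|=n+|Q|-2$. No arc goes from $Q$ to $P$, so every directed cycle lies inside $P$ or inside $Q$.

For $x\in P$ and $y\in Q$ we have $d(x)+d(y)=3n-4$, and no directed cycle contains both. With $W=\{x,y\}$, $k=1$ and $n_1=2$ this shows that $3n-3$ cannot be replaced by $3n-4$ in Theorem~\ref{thm:main}.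

Now let $n\ge 8$, $|P|=\lceil n/2\rceil$, $|Q|=\lfloor n/2\rfloor$ and $W=V$. The minimum degree is $n+\lfloor n/2\rfloor-2=\lceil (3n-3)/2\rceil-1$ (both sides equal $3t-2$ if $n=2t$ and $3t-1$ if $n=2t+1$). No directed cycle has length $n_1=\lceil n/2\rceil+1$, while $n_2=n-n_1=\lfloor n/2\rfloor-1\ge 3$. So the degree bound in the conjecture cannot be lowered by $1$, even for $W=V$ and $k=2$. The same holds for every $k\ge 2$ with $\lfloor n/2\rfloor\ge 3k-2$: split $\lfloor n/2\rfloor-1$ into $k-1$ parts of size at least $3$.
\end{example}

Theorem~\ref{thm:main} says that the conclusion holds as soon as this construction is excluded by the degrees. The condition $n_i\ge 2$ cannot be relaxed to $n_i\ge 1$ either: if $W=V$, no directed cycle meets $W$ in exactly one vertex.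

Section~\ref{sec:small} introduces the basic objects and proves two small cases by hand. Section~\ref{sec:setup} sets up the extremal configuration and reduces the theorem to two inequalities, which are proved in Sections~\ref{sec:leftover} and~\ref{sec:cycle}.

\section{Heavy pairs and two small cases}\label{sec:small}

For vertices $x,y$ let $w(x,y)\in\{0,1,2\}$ be the number of arcs between $x$ and $y$, with $w(x,x)=0$. Then $d(x)=\sum_{y\in V}w(x,y)$. For $S\subseteq V$ put $e(x,S)=\sum_{y\in S}w(x,y)$; if $H$ is a path or a cycle we write $e(x,H)$ for $e(x,V(H))$. For a statement $P$, the symbol $[P]$ is $1$ if $P$ holds and $0$ otherwise.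

The pair $xy$ is \emph{heavy} if $w(x,y)=2$ and \emph{light} if $w(x,y)=1$. A heavy pair can be traversed in both directions, so a path of heavy pairs can be reversed and rearranged like a path in an undirected graph. Heavy pairs are abundant at $W$: a vertex $x$ lies in at least $d(x)-(n-1)$ of them, which is $(n-1)/2$ when $d(x)=(3n-3)/2$. They do not suffice, however. Let $n=2t+1$, split $V$ into sets of sizes $t$ and $t+1$, and make a pair heavy if it meets both sets and light otherwise. The degrees are $3t+1$ and $3t=(3n-3)/2$, but the heavy pairs form a bipartite graph, so every directed cycle of odd length uses a light pair. The proof will get by with one light pair in the cycle that it builds.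

A \emph{heavy path} is a sequence of distinct vertices, possibly just one, whose consecutive pairs are heavy. A \emph{good cycle} is either a heavy pair, or a cyclic sequence of at least $3$ distinct vertices whose consecutive pairs are all heavy except for at most one, which is light. A \emph{heavy cycle} is a good cycle on at least $3$ vertices all of whose consecutive pairs are heavy.

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] The vertices of a good cycle form the vertex set of a directed cycle.
\item[(b)] Consider a cyclic sequence of at least $3$ distinct vertices in which all consecutive pairs other than two pairs $xy$ and $x'y'$ are heavy. If $w(x,y)+w(x',y')\ge 3$, the sequence is a good cycle, and if $w(x,y)+w(x',y')=4$, it is a heavy cycle.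
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), traverse the sequence in the direction of the arc of the light pair, if there is one. For (b), two numbers in $\{0,1,2\}$ with sum at least $3$ are $2,2$ or $2,1$.
\end{proof}

The hypothesis of Theorem~\ref{thm:main} says that for distinct $a,v\in W$ the quantity $w(a,y)+w(v,y)$, summed over $y\in V$, gives at least $3n-3$: about $3$ per vertex $y$, out of a possible $4$. The strategy is to assume that the cycles do not exist and to show that the sum is at most $3n-4$. Two cases with $n_1=2$ show the two mechanisms.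

\subsection*{One cycle through two vertices of $W$}
Let $k=1$ and $n_1=2$, take distinct $a,v\in W$, and suppose that no directed cycle has exactly two vertices in $W$. Then no pair inside $W$ is heavy, so $w(a,v)\le 1$ and $w(a,y)+w(v,y)\le 2$ for $y\in W\setminus\{a,v\}$. A vertex $u\notin W$ contributes more than $3$ only if it is heavy to both $a$ and $v$. Two such vertices would give the heavy cycle $a\,u_1\,v\,u_2$, so there is at most one; and if there is one, then $w(a,v)=0$, since otherwise $a\,u\,v$ is a good cycle. In
\[
d(a)+d(v)=2w(a,v)+\sum_{y\ne a,v}\bigl(w(a,y)+w(v,y)\bigr)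
\]
the right side is therefore at most $2+3(n-2)=3n-4$ if there is no such vertex, and at most $0+3(n-2)+1=3n-5$ if there is one. Both contradict the hypothesis.

\subsection*{Adding a cycle of length $2$ when $W=V$}
Let $W=V$ and $n_1=2$. Suppose that disjoint directed cycles $C_2,\dots,C_k$ of lengths $n_2,\dots,n_k$ exist, but that no such choice leaves a heavy pair uncovered. Fix a choice, let $L$ be the set of uncovered vertices, and take distinct $a,v\in L$. Since $L$ contains no heavy pair, $e(a,L)+e(v,L)\le 2(|L|-1)\le 3|L|-4$. Let $C$ be one of the cycles, $x_1\to\dots\to x_m\to x_1$, with indices modulo $m$. Nothing prevents $w(a,x_i)+w(v,x_i)=4$ at a given $x_i$, so we count the arcs at $v$ with a shift: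
\[
T_i=[x_{i-1}\to v]+[v\to x_{i+1}],\qquad \sum_{i=1}^m T_i=e(v,C).
\]
If $T_i=2$, then $v$ can take the place of $x_i$ on $C$. This uncovers $x_i$ and leaves $a$ uncovered, so $ax_i$ is not heavy. Hence $T_i+w(a,x_i)\le 3$ for every $i$, and $e(a,C)+e(v,C)\le 3|V(C)|$. Adding up over $L$ and the cycles gives $d(a)+d(v)\le 3n-4$, a contradiction.

\medskip
In general the vertex $a$ is replaced by a heavy path, as close as possible to carrying the missing cycle, and the arcs at both of its ends are counted. The main new difficulty is that the cycles already found may pass through vertices outside $W$; then $T_i=2$ no longer means that $v$ can replace $x_i$.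

\section{The extremal configuration}\label{sec:setup}

We prove Theorem~\ref{thm:main} by induction on $k$, starting from the trivial case $k=0$. Let $k\ge 1$ and put $U=V\setminus W$. Deleting all arcs with both ends in $U$ does not change the degrees of the vertices of $W$, and a cycle found after the deletion is a cycle of $D$. So we assume that
\[
U \text{ spans no arc.}
\]
Thus no two consecutive vertices of a directed cycle or of a heavy path lie in $U$.

A \emph{family} is a $(k-1)$-tuple of disjoint directed cycles $C_2,\dots,C_k$ with $|V(C_i)\cap W|=n_i$ for all $i$. Families exist by the induction hypothesis, applied to $n_2,\dots,n_k$; for $k=1$ the only family is the empty one. The \emph{leftover set} of a family is $V\setminus\bigcup_i V(C_i)$; it contains at least $n_1$ vertices of $W$, because $\sum n_i\le |W|$. A family is \emph{minimal} if $\sum_i |V(C_i)|$ is as small as possible among all families. All families cover the same number of vertices of $W$, so a minimal family is one that uses the fewest vertices of $U$.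

Suppose, for a contradiction, that the required $k$ cycles do not exist. With Lemma~\ref{lem:good}(a) this means:
\begin{itemize}
\item[(N)] The leftover set of a family contains no good cycle with exactly $n_1$ vertices in $W$.
\end{itemize}
Consider all pairs consisting of a minimal family and a heavy path $B=b_1\dots b_s$ in its leftover set $L$ such that both ends $a=b_1$ and $b=b_s$ lie in $W$ and the number $r$ of vertices of $B$ in $W$ is at most $n_1-1$. The ends are required to lie in $W$ because only there are the degrees known. A single vertex of $L\cap W$ is such a path, since $n_1\ge 2$. Fix a pair for which $r$ is maximum. Then $r\ge 1$, and $a=b$, $s=1$ and $r=1$ are equivalent. The choice of $r$ gives: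
\begin{itemize}
\item[(M)] If $r\le n_1-2$, then the leftover set of a minimal family contains no heavy path with both ends in $W$ and exactly $r+1$ vertices in $W$.
\end{itemize}
The maximum is taken over all minimal families because the exchange of $v$ and $x_i$ in Section~\ref{sec:small} changes the family. There are two regimes. If $r\le n_1-2$, the path $B$ cannot gain a vertex of $W$, by (M). If $r=n_1-1$, it cannot be turned into a good cycle with one more vertex of $W$, by (N).

Since $|L\cap W|\ge n_1>r$, we can fix a vertex $v\in (L\cap W)\setminus V(B)$. For $y\in V$ put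
\[
f(y)=w(a,y)+w(b,y),\qquad h(y)=2w(v,y)+f(y),
\]
and write $f(S)=\sum_{y\in S}f(y)$ and $h(S)=\sum_{y\in S}h(y)$ for $S\subseteq V$. If $a=b$, then $f(y)=2w(a,y)$: each arc at this vertex is counted once for $a$ and once for $b$. Since $v\ne a$ and $v\neq b$,
\begin{equation}\label{eq:degree}
h(V)=2d(v)+d(a)+d(b)=\bigl(d(v)+d(a)\bigr)+\bigl(d(v)+d(b)\bigr)\ge 6n-6 .
\end{equation}
This is the only place where the degree hypothesis is applied directly. Pairing $v$ with each end keeps the inequality valid when $a=b$.

The next lemma replaces the statement ``$ax_i$ is not heavy'' of Section~\ref{sec:small}.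

\begin{lemma}\label{lem:ends}
Let $L'\supseteq V(B)$ be the leftover set of a minimal family, and let $y\in (L'\cap W)\setminus V(B)$. Then $f(y)\le 2$.
\end{lemma}

\begin{proof}
Let $r\le n_1-2$. If $y$ were heavy to an end of $B$, appending $y$ at that end would contradict (M). So $w(a,y)\le 1$ and $w(b,y)\le 1$. Let $r=n_1-1$ and suppose $f(y)\ge 3$. If $s=1$, then $2w(a,y)\ge 3$, so $ay$ is a heavy pair. If $s\ge 2$, then $b_1\dots b_s\,y$ is a good cycle by Lemma~\ref{lem:good}(b). In both cases we have a good cycle in $L'$ with $r+1=n_1$ vertices in $W$, contrary to (N).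
\end{proof}

In particular, $\sigma:=f(v)=w(v,a)+w(v,b)$ satisfies $\sigma\le 2$.

The weights $2,1,1$ are balanced for the exchange argument. When $W=V$, either $T_i=2$ and then $f(x_i)\le 2$ by Lemma~\ref{lem:ends}, or $T_i\le 1$ and $f(x_i)\le 4$; in both cases $2T_i+f(x_i)\le 6$. So each vertex has a budget of $6$, and by \eqref{eq:degree} it suffices to save $7$ in total. The saving is made in $L$, and the cycles of the family stay within budget.

\begin{proposition}\label{prop:leftover}
$h(L)\le 6|L|-7$.
\end{proposition}

\begin{proposition}\label{prop:cycle}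
$h(V(C))\le 6|V(C)|$ for each cycle $C$ of the fixed family.
\end{proposition}

The sets $L,V(C_2),\dots,V(C_k)$ partition $V$, so the two propositions give $h(V)\le 6n-7$. This contradicts \eqref{eq:degree} and proves Theorem~\ref{thm:main}.

\section{The leftover set}\label{sec:leftover}

We first treat the $s+1$ vertices of $V(B)\cup\{v\}$. Since $h(v)=f(v)=\sigma$,
\[
X:=h(V(B)\cup\{v\})=2e(v,B)+e(a,B)+e(b,B)+\sigma .
\]
The budget of these vertices is $6s+6$. The next lemma saves $8$, and $10$ in a special case that is needed because one other vertex of $L$ may exceed its budget by $2$.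

\begin{lemma}\label{lem:X}
We have $X\le 6s-2$. If $r=n_1-1$ and $\sigma=0$, then $X\le 6s-4$.
\end{lemma}

\begin{proof}
If $s=1$, then $\sigma=2w(v,a)\le 2$ and $X=2w(v,a)+\sigma=2\sigma$, so $X\le 4$, and $X=0$ if $\sigma=0$. If $s=2$, then $e(v,B)=\sigma$ and $e(a,B)=e(b,B)=2$, so $X=3\sigma+4\le 10$, and $X=4$ if $\sigma=0$.

Let $s\ge 3$. The more arcs the ends of $B$ send into $B$, the better $V(B)$ can be arranged into a cycle, and the fewer arcs $v$ can then send into $B$. To make this precise, pair the arcs at the two ends as follows:
\begin{equation}\label{eq:rotation}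
e(a,B)+e(b,B)=\sum_{i=1}^{s-1}\bigl(w(a,b_{i+1})+w(b,b_i)\bigr).
\end{equation}
For $1\le i\le s-1$ let $K_i$ be the cyclic sequence $b_1,b_{i+1},b_{i+2},\dots,b_s,b_i,b_{i-1},\dots,b_2$ on $V(B)$, where the part $b_i,\dots,b_2$ is empty if $i=1$. Its consecutive pairs other than $ab_{i+1}$ and $bb_i$ are consecutive pairs of $B$, hence heavy. By Lemma~\ref{lem:good}(b), $K_i$ is a heavy cycle if the $i$-th summand in \eqref{eq:rotation} is $4$, and a good cycle if it is at least $3$. Call a cycle \emph{spanning} if its vertex set is $V(B)$. Then $e(a,B)+e(b,B)$ is at most $4(s-1)$ in general, at most $3(s-1)$ if there is no spanning heavy cycle, and at most $2(s-1)$ if there is no spanning good cycle.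

\emph{Case $r\le n_1-2$, with a spanning heavy cycle.} Suppose $v$ is heavy to some $c\in V(B)$. Start at $v$, go to $c$, and follow the heavy cycle through all of $V(B)$; if the last vertex lies in $U$, delete it, and the new last vertex lies in $W$ because $U$ spans no arc. This is a heavy path in $L$ with both ends in $W$ and $r+1$ vertices in $W$, contrary to (M). So $e(v,B)\le s$ and $X\le 2s+4(s-1)+2=6s-2$.

\emph{Case $r\le n_1-2$, without a spanning heavy cycle.} If $w(v,b_i)+w(v,b_{i+1})=4$, inserting $v$ between $b_i$ and $b_{i+1}$ contradicts (M). So these $s-1$ sums are at most $3$. Their total is $2e(v,B)-\sigma$, hence $2e(v,B)\le 3(s-1)+\sigma$ and $X\le 6(s-1)+2\sigma\le 6s-2$.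

\emph{Case $r=n_1-1$, with a spanning heavy cycle.} By (N), there is no good cycle on $V(B)\cup\{v\}$; we use this here and in the next case. For consecutive vertices $c,c'$ of the heavy cycle, $w(v,c)+w(v,c')\le 2$, since otherwise inserting $v$ between them gives a good cycle. Summing over the $s$ pairs gives $2e(v,B)\le 2s$, so $X\le 2s+4(s-1)+\sigma=6s-4+\sigma$.

\emph{Case $r=n_1-1$, with a spanning good cycle $K$ but no spanning heavy cycle.} Then $K$ has exactly one light pair. Inserting $v$ into a heavy pair $cc'$ of $K$ gives a good cycle if $w(v,c)+w(v,c')=4$, and inserting it into the light pair gives a good cycle if the sum is at least $3$. So $2e(v,B)\le 3(s-1)+2$ and $X\le 3(s-1)+2+3(s-1)+\sigma=6s-4+\sigma$.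

\emph{Case $r=n_1-1$, without a spanning good cycle.} The trivial bound $e(v,B)\le 2(s-2)+\sigma$ gives $X\le 4(s-2)+2\sigma+2(s-1)+\sigma=6s-10+3\sigma\le 6s-4$.

In the last three cases $X\le 6s-4+\sigma$, and $\sigma\le 2$. This proves both claims.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:leftover}]
Let $y$ be one of the $|L|-s-1$ vertices of $L\setminus(V(B)\cup\{v\})$. If $y\in W$, then $h(y)\le 4+2=6$ by Lemma~\ref{lem:ends}. Call $y$ \emph{exceptional} if $h(y)\ge 7$. An exceptional vertex $u$ lies in $U$; it has $w(v,u)=2$, since otherwise $h(u)\le 2+4$, and so $f(u)=h(u)-4\ge 3$. In particular, $u$ is heavy to $a$ or to $b$. If there is no exceptional vertex, Lemma~\ref{lem:X} gives $h(L)\le 6s-2+6(|L|-s-1)=6|L|-8$.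

Suppose that $u$ is exceptional. Extending $B$ by $u$ and then $v$, at an end heavy to $u$, gives a heavy path in $L$ with both ends in $W$ and $r+1$ vertices in $W$. By (M), $r=n_1-1$.

There is no second exceptional vertex. Indeed, if $u_1\ne u_2$ are exceptional, then
\[
\bigl(w(b,u_1)+w(a,u_2)\bigr)+\bigl(w(b,u_2)+w(a,u_1)\bigr)=f(u_1)+f(u_2)\ge 6 ,
\]
so one of the two brackets is at least $3$. Accordingly $b_1\dots b_s\,u_1\,v\,u_2$ or $b_1\dots b_s\,u_2\,v\,u_1$ is a good cycle by Lemma~\ref{lem:good}(b). It has $r+1=n_1$ vertices in $W$, contrary to (N).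

If $f(u)=3$, then $h(u)=7$ and $h(L)\le 6s-2+6(|L|-s-2)+7=6|L|-7$. If $f(u)=4$, then $h(u)=8$, and $b_1\dots b_s\,u\,v$ and $b_s\dots b_1\,u\,v$ are heavy paths on at least $3$ vertices with $n_1$ vertices in $W$. An arc between $v$ and $a$ would close the first into a good cycle, and an arc between $v$ and $b$ would close the second. So $\sigma=0$ by (N), and the second part of Lemma~\ref{lem:X} gives $h(L)\le 6s-4+6(|L|-s-2)+8=6|L|-8$.
\end{proof}

\section{A cycle of the family}\label{sec:cycle}

Fix a cycle $C$ of the family, and write $|C|=|V(C)|$. Let $x_1,\dots,x_m$ be its vertices in $W$ in the cyclic order of $C$, with indices modulo $m$; here $m\ge 2$ because all $n_i\ge 2$, so $x_{i-1}\neq x_i\neq x_{i+1}$. Since $U$ spans no arc, for each $i$ either $x_i\to x_{i+1}$ is an arc of $C$, and we put $g_i=0$, or $C$ contains $x_i\to u_i\to x_{i+1}$ with $u_i\in U$, and we put $g_i=1$ and call $u_i$ a \emph{connector}. Let $\gamma=\sum_i g_i$, so that $|C|=m+\gamma$. The \emph{type} of the index $i$ is $(g_{i-1},g_i)$. Let $Z$ be the set of indices of type $(0,0)$ and $\Gamma$ the set of all other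 indices. Let $x_i^-$ and $x_i^+$ be the predecessor and the successor of $x_i$ on $C$.

\subsection{The shifted count}

A vertex $z\in L\cap W$ can replace $x_i$ by entering from $x_{i-1}$ or from the connector before $x_i$, and by leaving to $x_{i+1}$ or to the connector after $x_i$. So we put
\[
I_i=\{x_{i-1}\}\cup\{u_{i-1}: g_{i-1}=1\},\qquad O_i=\{x_{i+1}\}\cup\{u_i: g_i=1\},
\]
\[
T_i(z)=|\{p\in I_i: p\to z\}|+|\{q\in O_i: z\to q\}| .
\]
The sets $I_1,\dots,I_m$ partition $V(C)$, and so do $O_1,\dots,O_m$; this includes the case $m=2$, in which $x_{i-1}=x_{i+1}$. Hence $e(z,C)=\sum_i T_i(z)$. Note that $x_i^-\in I_i$ and $x_i^+\in O_i$. A priori $T_i(z)$ can be as large as $4$; the minimality of the family brings it down to $2$. Let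
\[
R=\{i: x_i^-\to v\to x_i^+\}
\]
be the set of indices at which $v$ can replace $x_i$ with no other change.

\begin{lemma}\label{lem:exchange}
Let $z\in L\cap W$ and let $i$ be an index.
\begin{enumerate}
\item[(a)] If $p\in I_i$, $q\in O_i$ and $p\to z\to q$, then $p=x_i^-$ and $q=x_i^+$.
\item[(b)] $T_i(z)\le 2$. If $T_i(z)=2$, then one of the following holds: $x_i^-\to z\to x_i^+$; or $g_{i-1}=1$, $x_{i-1}\to z$ and $u_{i-1}\to z$; or $g_i=1$, $z\to u_i$ and $z\to x_{i+1}$.
\item[(c)] If $i\in\Gamma$, then $x_{i-1}\not\to z$ or $z\not\to x_{i+1}$.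
\item[(d)] If $i\in R$, then $f(x_i)\le 2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Deleting $x_i$ from $C$ leaves a directed path from $x_i^+$ to $x_i^-$. On it, $q$ comes no later than $x_{i+1}$ and $p$ comes no earlier than $x_{i-1}$, so the subpath from $q$ to $p$ contains all $x_l$ with $l\ne i$; it is a single vertex if $p=q$, which can happen when $m=2$. Together with $z$ it forms a directed cycle with $m$ vertices in $W$, which can replace $C$ in the family. If $p\ne x_i^-$ or $q\ne x_i^+$, a connector is skipped and the new cycle is shorter than $C$, contrary to minimality.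

(b) If $z$ has both an arc from $I_i$ and an arc to $O_i$, then by (a) the only such arcs are $x_i^-\to z$ and $z\to x_i^+$, and $T_i(z)=2$. Otherwise all counted arcs come from $I_i$ or all go to $O_i$. These sets have at most two elements, so $T_i(z)\le 2$, with equality only in the second or third situation listed.

(c) For $i\in\Gamma$ we have $x_{i-1}\ne x_i^-$ or $x_{i+1}\ne x_i^+$; apply (a).

(d) Replacing $x_i$ by $v$ on $C$ gives a family of the same total size, hence a minimal one. Its leftover set contains $V(B)\cup\{x_i\}$, so Lemma~\ref{lem:ends} applies to $x_i$.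
\end{proof}

Write $T_i=T_i(v)$. A connector $u$ has $f(u)\le 4$ and, by Lemma~\ref{lem:exchange}(b), does not raise the bound on any $T_i$; so it leaves $2$ units of its budget, one for each of the two neighboring indices. Define the \emph{excess} and the \emph{deficit} of $i$ by
\[
\kappa_i=2T_i-2-g_{i-1}-g_i,\qquad \delta_i=4-f(x_i)\ge 0 .
\]
Since $h(V(C))=2\sum_i T_i+f(V(C))$ and $\sum_i(g_{i-1}+g_i)=2\gamma$,
\begin{equation}\label{eq:excess}
h(V(C))-6|C|\le \sum_i(2T_i+4-\delta_i)+4\gamma-6m-6\gamma=\sum_i(\kappa_i-\delta_i).
\end{equation}
It is therefore enough to pay for the positive excesses with the deficits. As $T_i\le 2$, we have $\kappa_i>0$ only if $T_i=2$ and $g_{i-1}+g_i\le 1$, and then $\kappa_i=2-g_{i-1}-g_i$. Call $i$ \emph{one-sided} if it has type $(1,0)$ or $(0,1)$, $T_i=2$ and $i\notin R$. By Lemma~\ref{lem:exchange}(b), a one-sided index of type $(1,0)$ has $x_{i-1}\to v$ and $u_{i-1}\to v$, and one of type $(0,1)$ has $v\to u_i$ and $v\to x_{i+1}$. By the same lemma, an index $i\in Z$ with $T_i=2$ lies in $R$. So an index with $\kappa_i>0$ is of one of three kinds: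
\begin{enumerate}
\item[(i)] $i\in Z\cap R$ and $\kappa_i=2$; here $\delta_i\ge 2$ by Lemma~\ref{lem:exchange}(d).
\item[(ii)] $i\in\Gamma\cap R$ and $\kappa_i=1$; here again $\delta_i\ge 2$.
\item[(iii)] $i$ is one-sided and $\kappa_i=1$.
\end{enumerate}
Indices of the first two kinds pay for themselves. At a one-sided index $v$ cannot replace $x_i$, so we have no bound on $\delta_i$. Instead, Lemma~\ref{lem:exchange}(c), applied to $a$ and $b$, provides missing arcs at $x_{i-1}$ or $x_{i+1}$. A neighbor of kind (ii) can spare half of its deficit, but a neighbor in $Z\cap R$ may need all of it. The neighbor on the other side of the connector lies in $\Gamma$, so only the other neighbor can cause this conflict. An \emph{interface} is a pair $(i,j)$ with $i$ one-sided and $j\in Z\cap R$, where $j=i+1$ if $i$ has type $(1,0)$ and $j=i-1$ if $i$ has type $(0,1)$.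

\subsection{Cycles without an interface}

\begin{lemma}\label{lem:nointerface}
If there is no interface, then $h(V(C))\le 6|C|$.
\end{lemma}

\begin{proof}
At each $x_l$ consider four \emph{slots}, named $x_l\to a$, $a\to x_l$, $x_l\to b$ and $b\to x_l$; they are four different objects even if $a=b$. A slot is \emph{empty} if the arc that names it is not in $D$. Then $\delta_l$ is the number of empty slots at $x_l$. By Lemma~\ref{lem:exchange}(c), for each $i\in\Gamma$ one of the slots $x_{i-1}\to a$, $a\to x_{i+1}$ is empty and one of the slots $x_{i-1}\to b$, $b\to x_{i+1}$ is empty; let $i$ \emph{claim} one empty slot from each of these two pairs. No slot is claimed twice, because a slot $x_l\to z$ can be claimed only by $l+1$ and a slot $z\to x_l$ only by $l-1$.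

Each empty slot at $x_l$ carries one unit. If $l\in Z\cap R$, it gives the whole unit to $l$. Otherwise it gives $\frac12$ to $l$ and $\frac12$ to the index that claims it, if there is one. Let $\rho_i\ge 0$ be the amount received by $i$, so that $\sum_i\rho_i\le\sum_l\delta_l$. We check that $\rho_i\ge\kappa_i$ whenever $\kappa_i>0$. For kind (i), $\rho_i\ge\delta_i\ge 2$. For kind (ii), $\rho_i\ge\delta_i/2\ge 1$. Let $i$ be one-sided. If $i$ has type $(1,0)$, then $i-1\in\Gamma$ because $g_{i-1}=1$, and $i+1\notin Z\cap R$ because there is no interface. If $i$ has type $(0,1)$, then $i+1\in\Gamma$ because $g_i=1$, and $i-1\notin Z\cap R$. So neither neighbor of $i$ is in $Z\cap R$, and the two slots claimed by $i$, which sit at $x_{i-1}$ or $x_{i+1}$, give $\frac12$ each to $i$. Thus $\rho_i\ge 1$.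

Hence $\sum_i\kappa_i\le\sum_i\rho_i\le\sum_i\delta_i$, and \eqref{eq:excess} finishes the proof.
\end{proof}

\subsection{Cycles with an interface}

At an interface the local payment can fail, but $v$ provides a shortcut on $C$, and this restricts the arcs between $a,b$ and almost all of $C$ at once.

\begin{lemma}\label{lem:interface}
If there is an interface, then $h(V(C))\le 6|C|$.
\end{lemma}

\begin{proof}
Suppose that $(i,j)$ is an interface and $h(V(C))\ge 6|C|+1$.

\emph{Normalization.} Reversing all arcs of $D$ preserves $w$, hence the degrees, heavy paths, good cycles, $f$ and $h$; it maps families to families of the same size, so (N), (M) and the choice of $B$ and $v$ remain valid. It reverses the cyclic order on $C$, exchanges predecessors with successors and the types $(1,0)$ and $(0,1)$, and preserves $T_i$, $R$, $Z$ and one-sidedness. So interfaces go to interfaces, and we may assume that $i$ has type $(1,0)$. Renumber so that $i=1$ and $j=2$. Then $g_m=1$ and $g_1=g_2=0$, which forces $m\ge 3$. Put $u=u_m$. Since $1$ is one-sided and $2\in Z\cap R$,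
\[
x_m\to v,\qquad x_1\to v\to x_3,\qquad f(x_2)\le 2 .
\]
Let $S$ be the directed path of $C$ from $x_3$ to $x_m$. It contains all vertices of $C$ except $u,x_1,x_2$, so it has $|C|-3\ge 1$ vertices, $m-2$ of them in $W$; see Figure~\ref{fig:interface}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,draw,minimum size=8mm,inner sep=1pt] (xm) at (0,0) {$x_m$};
\node[rectangle,draw,minimum size=7mm,inner sep=1pt] (u) at (1.7,0) {$u$};
\node[circle,draw,minimum size=8mm,inner sep=1pt] (x1) at (3.4,0) {$x_1$};
\node[circle,draw,minimum size=8mm,inner sep=1pt] (x2) at (5.1,0) {$x_2$};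
\node[circle,draw,minimum size=8mm,inner sep=1pt] (x3) at (6.8,0) {$x_3$};
\node[circle,draw,minimum size=8mm,inner sep=1pt] (v) at (3.4,-1.7) {$v$};
\draw[->] (xm) -- (u);
\draw[->] (u) -- (x1);
\draw[->] (x1) -- (x2);
\draw[->] (x2) -- (x3);
\draw[->] (u) -- (v);
\draw[->] (x1) -- (v);
\draw[->,very thick] (xm) -- (v);
\draw[->,very thick] (v) -- (x3);
\draw[->,very thick,dashed] (x3) .. controls (5.6,1.7) and (1.2,1.7) .. (xm);
\node at (3.4,1.05) {$S$};
\end{tikzpicture}
\caption{An interface, drawn for $x_3\neq x_m$. The cycle $C$ consists of the path $x_m\to u\to x_1\to x_2\to x_3$, with $u\notin W$, and the dashed path $S$ from $x_3$ to $x_m$. The thick cycle formed by $v$ and $S$ has two vertices fewer than $C$ but only one vertex of $W$ fewer.}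
\label{fig:interface}
\end{figure}

\emph{The shortcut.} The cycle formed by $x_m\to v\to x_3$ and $S$ has $|C|-2$ vertices, $m-1$ of them in $W$. Inserting one more vertex of $L\cap W$ into it would give a cycle with $m$ vertices in $W$ and $|C|-1$ vertices, contrary to minimality. Therefore:
\begin{equation}\label{eq:noinsert}
\text{for } z\in\{a,b\}, \text{ no arc } c\to c^+ \text{ of } S \text{ satisfies } c\to z\to c^+ .
\end{equation}

\emph{There is only one connector.} For $z\in\{a,b\}$ we group the arcs between $z$ and $S$ along the $|C|-4$ arcs of $S$: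
\[
e(z,S)=[z\to x_3]+\sum_{c\to c^+\text{ on }S}\bigl([c\to z]+[z\to c^+]\bigr)+[x_m\to z]\le 1+(|C|-4)+1=|C|-2
\]
by \eqref{eq:noinsert}. Hence
\begin{equation}\label{eq:fC}
f(V(C))\le 2(|C|-2)+f(u)+f(x_1)+f(x_2)\le 2(|C|-2)+4+4+2=2|C|+6 .
\end{equation}
Also $e(v,C)=\sum_i T_i\le 2m=2(|C|-\gamma)$. So $6|C|+1\le h(V(C))\le 6|C|-4\gamma+6$, which gives $4\gamma\le 5$ and $\gamma=1$. Thus $|C|=m+1$, the cycle $C$ is $x_1\to x_2\to\dots\to x_m\to u\to x_1$, the index $m$ has type $(0,1)$, $\Gamma=\{1,m\}$ and $Z=\{2,\dots,m-1\}$. Minimality now takes a simple form: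
\begin{equation}\label{eq:noshort}
\text{no directed cycle has exactly } m \text{ vertices, all in } W\cap(V(C)\cup L).
\end{equation}

\emph{The count is almost tight.} The assumption reads $h(V(C))\ge 6m+7$, and \eqref{eq:fC} reads $f(V(C))\le 2m+8$. So $2e(v,C)\ge 4m-1$, hence $e(v,C)=2m$ and $T_l=2$ for all $l$. Therefore $Z\subseteq R$, and $f(x_l)\le 2$ for $2\le l\le m-1$. Moreover $f(V(C))\ge 6m+7-4m=2m+7$. Subtracting from $12+2(m-2)=2m+8$, we get
\begin{equation}\label{eq:tight}
\delta_1+\delta_m+\bigl(4-f(u)\bigr)+\sum_{l=2}^{m-1}\bigl(2-f(x_l)\bigr)\le 1 ,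
\end{equation}
where every term is nonnegative. In particular $\delta_m\le 1$, so $f(x_m)\ge 3$ and $m\notin R$ by Lemma~\ref{lem:exchange}(d). Since $T_m=2$, the index $m$ is one-sided of type $(0,1)$, so $v\to x_1$. Together with $x_m\to v$ and with $x_{l-1}\to v\to x_{l+1}$ for $l\in Z$, this gives
\begin{equation}\label{eq:varcs}
x_l\to v \ \text{ for } l\in\{1,\dots,m-2\}\cup\{m\},\qquad v\to x_l \ \text{ for } l\in\{1\}\cup\{3,\dots,m\}.
\end{equation}

For $z\in\{a,b\}$ let $\mu_z=[x_m\not\to z]+[z\not\to x_1]$, and put $\mu=\mu_a+\mu_b$. These missing arcs are counted in $\delta_1+\delta_m$, so $\mu\le\delta_1+\delta_m\le 1$. For $m=4$ we contradict \eqref{eq:noshort} directly. For $m\ne 4$ we show that $\sum_{l=2}^{m-1}(2-f(x_l))\ge 2-\mu$; then the left side of \eqref{eq:tight} is at least $\mu+(2-\mu)=2$, a contradiction.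

\emph{Case $m=3$.} Let $z\in\{a,b\}$. Lemma~\ref{lem:exchange}(c) for $i=1$ gives $[z\to x_2]\le [x_3\not\to z]$, and for $i=3$ it gives $[x_2\to z]\le [z\not\to x_1]$. So $w(z,x_2)\le\mu_z$, hence $f(x_2)\le\mu$ and $2-f(x_2)\ge 2-\mu$.

\emph{Case $m=4$.} Since $\mu\le 1$, there is $z\in\{a,b\}$ with $\mu_z=0$. By \eqref{eq:varcs}, $x_1\to v\to x_4\to z\to x_1$ is a directed cycle, contrary to \eqref{eq:noshort}.

\emph{Case $m\ge 5$.} Let $z\in\{a,b\}$. By \eqref{eq:varcs}, $x_3\to v\to x_4$ because $3\le m-2$, and $x_{m-3}\to v\to x_{m-2}$ because $m-2\ge 3$. If $x_m\to z\to x_3$, then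
\[
x_m\to z\to x_3\to v\to x_4\to\dots\to x_m
\]
is a directed cycle on the $m$ vertices $x_3,\dots,x_m,z,v$. If $x_{m-2}\to z\to x_1$, then
\[
x_1\to\dots\to x_{m-3}\to v\to x_{m-2}\to z\to x_1
\]
is a directed cycle on the $m$ vertices $x_1,\dots,x_{m-2},v,z$. Both contradict \eqref{eq:noshort}. So $[z\to x_3]\le [x_m\not\to z]$ and $[x_{m-2}\to z]\le [z\not\to x_1]$. The arcs $x_l\to x_{l+1}$ with $3\le l\le m-3$ lie on $S$, so \eqref{eq:noinsert} gives
\[
\sum_{l=3}^{m-2}w(z,x_l)=[z\to x_3]+\sum_{l=3}^{m-3}\bigl([x_l\to z]+[z\to x_{l+1}]\bigr)+[x_{m-2}\to z]\le (m-5)+\mu_z .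
\]
Adding the inequalities for $a$ and $b$, and using that the terms with $l=2$ and $l=m-1$ are nonnegative, we obtain
\[
\sum_{l=2}^{m-1}\bigl(2-f(x_l)\bigr)\ge\sum_{l=3}^{m-2}\bigl(2-f(x_l)\bigr)\ge 2(m-4)-2(m-5)-\mu=2-\mu .
\]

Every case leads to a contradiction.
\end{proof}

Lemmas~\ref{lem:nointerface} and~\ref{lem:interface} together prove Proposition~\ref{prop:cycle}. This completes the proof of Theorem~\ref{thm:main}, and with it the proof of the conjecture.

\begin{thebibliography}{1}

\bibitem{Wang}
Hong Wang, \emph{Partition of a Subset into Two Directed Cycles with Partial Degrees}, arXiv:1907.11668 (2019).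

\end{thebibliography}
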